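# Finite-dimensional models for graded identities with involution

## 1. Commutative algebras without nilpotent elements

Let $k$ be an algebraically closed field of characteristic zero. Give $k[t]$ the involution $f(t)^{\ast}=f(-t)$ and ask which polynomials in noncommuting letters $x_1,x_1^{\ast},x_2,x_2^{\ast},\dots$ vanish whenever $x_i$ is replaced by some $a_i\in k[t]$ and $x_i^{\ast}$ by $a_i^{\ast}$. An element of $k[t]$ is zero if and only if its values at all points $p\neq 0$ are zero. At such a point, $a_i$ and $a_i^{\ast}$ take the values $a_i(p)$ and $a_i(-p)$, and by interpolation these pairs are arbitrary elements of $k^2$, independently for the different $i$. So the polynomials in question are exactly those that vanish on the two-dimensional algebra $k\times k$ with the involution $(\alpha,\beta)^{\ast}=(\beta,\alpha)$. An infinite-dimensional algebra and a finite-dimensional one have the same identities. We ask how general this is.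

Throughout, $F$ is a field of characteristic zero and $G$ a finite abelian group. Algebras are associative and need not have a unit. Free algebras have no constant terms.

**Definition (graded involution).** A $G$-graded algebra $A=\bigoplus_{g\in G}A_g$ over $F$ has a graded involution $\ast$ if $\ast$ is an $F$-linear anti-automorphism with $(a^{\ast})^{\ast}=a$ and $(A_g)^{\ast}=A_g$ for all $g$.

For example, let $G=\mathbb Z/2$ and $A=M_2(F)$, with $A_0$ the diagonal and $A_1$ the off-diagonal matrices and $\ast$ the transposition.

**Definition (graded identities with involution).** $F\langle X^{G,\ast}\rangle$ is the free associative algebra on the letters $x_{i,g},x_{i,g}^{\ast}$ ($i\in\mathbb N$, $g\in G$), with the induced grading and graded involution. A polynomial is a graded $\ast$-identity of $A$ if it vanishes under all substitutions $x_{i,g}\mapsto a_{i,g}\in A_g$, $x_{i,g}^{\ast}\mapsto a_{i,g}^{\ast}$. The graded $\ast$-identities of $A$ form an ideal; such ideals are called $gi$T-ideals. An algebra is PI if it satisfies a nontrivial ordinary polynomial identity.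

In the example, $x_{1,0}-x_{1,0}^{\ast}$ and $x_{1,0}x_{2,0}-x_{2,0}x_{1,0}$ are graded $\ast$-identities, and $x_{1,1}-x_{1,1}^{\ast}$ is not.

**Theorem 1.** Let $\mathrm{char}\,F=0$, let $G$ be a finite abelian group, and let $A$ be a finitely generated $G$-graded PI-algebra over $F$ with graded involution. Then there is a finite-dimensional $G$-graded $F$-algebra $C$ with graded involution that has the same graded $\ast$-identities as $A$. If $A\neq0$ is unital, $C$ can be chosen unital.

The problem is posed, as a conjecture, in Irina Sviridova, "Identities of finitely generated graded algebras with involution", arXiv:1410.2222 (2014); so the conjecture is true. The case $G=\mathbb Z/q\mathbb Z$ with $q$ prime or $q=4$ is a known result; it is not used here. If one prefers a free algebra with $1$, nothing changes for proper ideals: an identity of $A\ne0$ has zero constant term (substitute zeros if $A$ is unital; otherwise constants cannot be evaluated), and $A=0$ corresponds to $C=0$.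

**A dictionary over $k$.** Gradings become group actions as follows. Let $\widehat G=\mathrm{Hom}(G,k^{\times})$. On a $G$-graded $k$-algebra, $\psi\in\widehat G$ acts by $\psi(a)=\psi(g)a$ for $a\in A_g$; this is an automorphism. Conversely, if $\widehat G$ acts by automorphisms, the algebra is the direct sum of the simultaneous eigenspaces, and each eigencharacter $\widehat G\to k^{\times}$ is evaluation at a unique $g\in G$. The condition $(A_g)^{\ast}=A_g$ for all $g$ says that $\ast$ commutes with $\widehat G$. So over $k$ a $G$-graded algebra with graded involution is the same as an algebra on which $\Gamma=\widehat G\times\{1,\ast\}$ acts, $\widehat G$ by automorphisms and the elements $\psi\ast$ by anti-automorphisms. This suggests the following notions.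

**Definition ($\Gamma$-algebra).** Let $\Gamma$ be a finite group and $\chi:\Gamma\to\{\pm1\}$ a homomorphism. A $\Gamma$-algebra is an algebra with a linear $\Gamma$-action such that $\gamma(ab)=\gamma(a)\gamma(b)$ if $\chi(\gamma)=1$ and $\gamma(ab)=\gamma(b)\gamma(a)$ if $\chi(\gamma)=-1$.

**Definition (free $\Gamma$-algebra, identities).** $k\langle X;\Gamma\rangle$ is the free algebra on symbols $x^{\gamma}$ ($x\in X$, $\gamma\in\Gamma$), with $X$ infinite and $x=x^1$. The action $\gamma'(x^{\gamma})=x^{\gamma'\gamma}$ is extended multiplicatively or anti-multiplicatively according to $\chi(\gamma')$. For a $\Gamma$-algebra $A$, $\mathrm{Id}(A)=\mathrm{Id}_\Gamma(A)$ is the ideal of all $f$ that vanish under all substitutions $x^{\gamma}\mapsto\gamma(a_x)$, $a_x\in A$. For $\Gamma=\{1,\ast\}$ these are the polynomials in $x,x^{\ast}$ of the opening example.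

For $\Gamma=\widehat G\times\{1,\ast\}$ put $x_{i,g}=\frac1{|G|}\sum_{\psi}\psi(g)^{-1}x_i^{\psi}$. Then $\psi'(x_{i,g})=\psi'(g)x_{i,g}$, so $x_{i,g}$ is homogeneous of degree $g$. Since the character table is invertible, the $x_{i,g},x_{i,g}^{\ast}$ form a basis of the span of the $x_i^{\gamma}$. Hence $k\langle X;\Gamma\rangle=k\langle X^{G,\ast}\rangle$, and $\sum_gx_{i,g}=x_i$. The substitution $x_i\mapsto a_i$ becomes $x_{i,g}\mapsto(a_i)_g$, and every graded substitution arises in this way (take $a_i=\sum_ga_{i,g}$). So $\mathrm{Id}_\Gamma(A)$ is exactly the ideal of graded $\ast$-identities.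

**Proposition 2.** Let $A$ be a finitely generated commutative $\Gamma$-algebra over $k$ without nonzero nilpotent elements. Then $\mathrm{Id}(A)=\mathrm{Id}(C)$ for a finite-dimensional $\Gamma$-algebra $C$.

*Proof.* If $A=0$ take $C=0$. Let $k^{\Gamma}$ be the algebra of functions $\beta:\Gamma\to k$ with $(\delta\beta)(\gamma)=\beta(\gamma\delta)$. This is a left action by automorphisms; as $k^\Gamma$ is commutative, automorphisms are also anti-automorphisms, and $k^\Gamma$ is a $\Gamma$-algebra. For an algebra homomorphism $\omega:A\to k$ put $\Phi_\omega:A\to k^{\Gamma}$, $\Phi_\omega(a)(\gamma)=\omega(\gamma a)$. This is a homomorphism, and $\Phi_\omega(\delta a)(\gamma)=\omega(\gamma\delta a)=(\delta\Phi_\omega(a))(\gamma)$.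

If $a\ne0$, some $\omega$ has $\omega(a)\neq0$. Indeed $A\oplus k1$ is a finitely generated commutative unital algebra without nilpotents (if $(a'+\alpha)^n=0$, then $\alpha=0$, so $a'^n=0$ and $a'=0$), and by the Nullstellensatz its homomorphisms to $k$ separate every nonzero element from $0$. So $A$ embeds in the product of the images $\Phi_\omega(A)$, and each image is a quotient of $A$. Hence $\mathrm{Id}(A)=\bigcap_\omega\mathrm{Id}(\Phi_\omega(A))$. Finally, $k^{\Gamma}$ has only finitely many subalgebras: a subalgebra has no nilpotents, so it is spanned by its primitive idempotents, and these are indicator functions of disjoint subsets of $\Gamma$. So only finitely many algebras occur among the $\Phi_\omega(A)$; let $C$ be their product. $\square$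

What changes for a general $A$? The proof has two halves. The first finds one finite-dimensional $B$ (here $k^{\Gamma}$) with $\mathrm{Id}(B)\subseteq\mathrm{Id}(A)$. The second passes from this inclusion to an equality, for another finite-dimensional algebra. The first half survives: Kemer's theorem and the function construction above give such a $B$ (Section 3). The second half was free because $k^{\Gamma}$ has finitely many subalgebras, and this is lost as soon as there are nilpotent elements. One could hope to use commutative algebra over the center instead, but $A$ need not be finite over its center. For instance, the algebra of matrices $\begin{pmatrix}p(t)&r(t,s)\\0&q(s)\end{pmatrix}$ is generated by $e_{11},e_{22},te_{11},se_{22},e_{12}$. A central element commutes with $e_{11}$ and $e_{12}$, so it is diagonal with $p(t)=q(s)$, and the center is $k$. The identities are still those of a finite-dimensional algebra: the algebra lies between the upper triangular matrices over $k$ and over $k[t,s]$, and these have the same ordinary identities.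

## 2. T-ideals, multilinear polynomials, and the theorems over a group

**Definition (T-ideal).** A T-ideal of $k\langle X;\Gamma\rangle$ is a $\Gamma$-invariant two-sided ideal stable under all $\Gamma$-endomorphisms, that is, under all substitutions $x^{\gamma}\mapsto\gamma(p_x)$. $\langle f\rangle$ is the T-ideal generated by $f$. We say that $R$ satisfies $T$ if $T\subseteq\mathrm{Id}(R)$.

An ordinary polynomial involves only the letters $x=x^1$. Renaming $x$ renames all $x^{\gamma}$ together, and the degree in $x$ counts all $x^{\gamma}$ together; "multilinear" and "alternating" (exchanging two of the variables changes the sign) are meant in this sense. Thus for $\Gamma=\{1,\ast\}$ the polynomial $x_1x_2^{\ast}-x_2x_1^{\ast}$ is multilinear and alternating in $x_1,x_2$. A multilinear polynomial alternating in a set of variables vanishes when two of them take the same value.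

We use the following facts constantly. T-ideals are multihomogeneous: apply $x\mapsto\lambda x$ for many $\lambda$ and use a Vandermonde determinant. If $f$ is multihomogeneous of degree $n$ in $x$, the part of $f(x_1+\dots+x_n)$ linear in each $x_i$ lies in $\langle f\rangle$, and setting $x_1=\dots=x_n=x$ in it gives $n!f$ (the coefficient of $\lambda_1\cdots\lambda_n$ in $(\lambda_1+\dots+\lambda_n)^nf$). Doing this for all variables gives the full linearization of $f$. So a T-ideal is generated by its multilinear elements. A multilinear $f$ is an identity as soon as it vanishes on a spanning set. Consequently, if $R$ satisfies $T$, so does $R\otimes\Lambda$ for every commutative algebra $\Lambda$, with $\Gamma$ acting on $R$ only. The same holds for $gi$T-ideals, where the degree in $x_{i,g}$ counts $x_{i,g}$ and $x_{i,g}^{\ast}$. If $R$ is an algebra over a larger ring, $\mathrm{Id}_k(R)$ denotes its identities with coefficients in $k$.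

The heart of the talk is the following theorem; Theorem 1 and Theorem 4 follow from it.

**Theorem 3.** Let $k$ be algebraically closed of characteristic $0$. If a T-ideal $T\subseteq k\langle X;\Gamma\rangle$ contains $\mathrm{Id}(B)$ for some finite-dimensional $\Gamma$-algebra $B$, then $T=\mathrm{Id}(C)$ for some finite-dimensional $\Gamma$-algebra $C$ over $k$.

**Theorem 4.** Let $\mathrm{char}\,F=0$. For a T-ideal $T$ of $F\langle X;\Gamma\rangle$ the following are equivalent:

1. $T=\mathrm{Id}(A)$ with $A$ a finitely generated $\Gamma$-algebra that is PI;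
2. $T=\mathrm{Id}(C)$ with $C$ finite-dimensional over $F$;
3. $T$ contains all ordinary identities of some finite-dimensional ordinary $F$-algebra $E$;
4. for some $n$, $T$ contains every ordinary multilinear polynomial alternating in $n$ of its variables.

The same holds for $gi$T-ideals ($G$ finite abelian), where an ordinary $f$ is read as $f(\sum_gx_{1,g},\sum_gx_{2,g},\dots)$.

We quote three published results. Kemer's theorem (*Ideals of identities of associative algebras*, AMS 1991): a finitely generated PI-algebra over a field of characteristic $0$ has the same ordinary identities as some finite-dimensional algebra. We only need a finite-dimensional $E$ with $\mathrm{Id}(E)\subseteq\mathrm{Id}(A)$, so the unital case suffices: replace $A$ by $A^{\#}=A\oplus F$, which is finitely generated and satisfies $f([x_1,x_1'],\dots,[x_n,x_n'])$ if $A$ satisfies $f(x_1,\dots,x_n)$, since commutators of $A^{\#}$ lie in $A$. Shirshov's height theorem: an algebra generated by a finite set $Z$ and satisfying a PI is spanned by products $w_1^{k_1}\cdots w_h^{k_h}$ with $h\le H$, $k_i\ge1$, and $w_i$ in a finite set $W$ of nonempty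 words in $Z$. Finally Burnside's theorem on irreducible matrix algebras, the vanishing of Hochschild's $H^2$ for separable algebras, and standard commutative algebra.

From here to the end of Section 9, $k$ is algebraically closed of characteristic $0$, and $\Gamma$-algebras are over $k$ unless said otherwise.

## 3. From ordinary identities to identities over $\Gamma$

This is the first half of Proposition 2 in general: functions on $\Gamma$ again, now with values in a noncommutative algebra, which must be turned around at half of the points.

**Lemma 5.** Let $E$ be a finite-dimensional ordinary $k$-algebra and $T\subseteq k\langle X;\Gamma\rangle$ a T-ideal containing all ordinary identities of $E$. Then $T\supseteq\mathrm{Id}_\Gamma(B)$ for a finite-dimensional $\Gamma$-algebra $B$.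

*Proof.* Let $B=\prod_{\gamma\in\Gamma}E_\gamma$, where $E_\gamma=E$ if $\chi(\gamma)=1$ and $E_\gamma=E^{op}$ otherwise. View elements as functions $\beta$ on $\Gamma$ and put $(\delta\beta)(\gamma)=\beta(\gamma\delta)$. This is a left action: $(\delta(\varepsilon\beta))(\gamma)=(\varepsilon\beta)(\gamma\delta)=\beta(\gamma\delta\varepsilon)$. The value of $\delta(\beta\beta')$ at $\gamma$ is the product of $\beta(\gamma\delta)$ and $\beta'(\gamma\delta)$ in $E_{\gamma\delta}$, and $E_{\gamma\delta}$ is $E_\gamma$ if $\chi(\delta)=1$ and $E_\gamma^{op}$ if $\chi(\delta)=-1$. So $B$ is a $\Gamma$-algebra.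

Write a multilinear $f\in\mathrm{Id}_\Gamma(B)$ as $f=\sum_{\vec\gamma}f_{\vec\gamma}(x_1^{\gamma_1},\dots,x_n^{\gamma_n})$ with ordinary multilinear $f_{\vec\gamma}$. The component at $1\in\Gamma$ of its value at $\beta_1,\dots,\beta_n$ is $\sum_{\vec\gamma}f_{\vec\gamma}(\beta_1(\gamma_1),\dots,\beta_n(\gamma_n))$, computed in $E$. Fix $\vec\gamma$ and take $\beta_i$ supported at $\gamma_i$ with arbitrary value there; only the term of $\vec\gamma$ survives. So each $f_{\vec\gamma}$ is an ordinary identity of $E$, and $f_{\vec\gamma}(x_1,\dots,x_n)\in T$. Apply the $\Gamma$-endomorphism $x_i\mapsto x_i^{\gamma_i}$ and sum: $f\in T$. $\square$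

## 4. Algebras that are finite over a commutative ring

The aim of this section is Lemma 8: a $\Gamma$-algebra that is a finitely generated module over a finitely generated commutative ring of scalars has the identities of a finite-dimensional $k$-algebra. Two tools come first.

**Lemma 6.** (a) Let $S_0$ be a finite-dimensional semisimple $\Gamma$-algebra over $k$ and $N$ a nilpotent $\Gamma$-invariant ideal of a $\Gamma$-algebra $R$. Every $\Gamma$-homomorphism $S_0\to R/N$ lifts to a $\Gamma$-homomorphism $S_0\to R$.

(b) Every finite-dimensional $\Gamma$-algebra $B$ over an algebraically closed field of characteristic $0$ is $B=S\oplus J$ with $J=J(B)$ its ($\Gamma$-invariant) radical and $S$ a $\Gamma$-invariant semisimple subalgebra. Moreover $S=S_1\oplus\dots\oplus S_q$ with $S_c$ $\Gamma$-simple ideals of $S$, whose units are fixed by $\Gamma$.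

*Proof.* (a) The ideals $N^{2^i}$ are $\Gamma$-invariant, and the kernel of $R/N^{2^{i+1}}\to R/N^{2^i}$ has square zero. Lifting step by step, we may assume $N^2=0$. Replace $R$ by the pull-back $\{(r,s)\in R\times S_0:\ r+N=\text{image of }s\}$; we then have an exact sequence $0\to N\to R\to S_0\to0$ of $\Gamma$-algebras and want a $\Gamma$-equivariant section. Adjoin units: $0\to N\to R^{\#}\to S_0^{\#}\to0$, where $S_0^{\#}\cong S_0\times k$ is separable. As $N^2=0$, $N$ is a unital $S_0^{\#}$-bimodule, and $H^2(S_0^{\#},N)=0$ gives an algebra section $S_0^{\#}\to R^{\#}$. It maps $S_0$ into the preimage of $S_0$, which is $R$. So algebra sections $s:S_0\to R$ exist.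

Now average. If $s$ and $s+\delta$ are linear sections, then $\delta$ has values in $N$, and since $N^2=0$ and $s$ is multiplicative, $s+\delta$ is multiplicative if and only if $\delta(ab)=s(a)\delta(b)+\delta(a)s(b)$, that is, if and only if $\delta$ is a derivation (the bimodule structure of $N$ does not depend on the section). So the algebra sections form an affine space. For $\gamma\in\Gamma$, $\gamma s\gamma^{-1}$ is an algebra section; if $\chi(\gamma)=-1$ the two reversals of order cancel. Hence $\frac1{|\Gamma|}\sum_\gamma\gamma s\gamma^{-1}$ is an algebra section, and it is $\Gamma$-equivariant.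

(b) $J$ is the largest nilpotent ideal, hence $\Gamma$-invariant. Apply (a) to the identity $B/J\to B/J$ and let $S$ be the image of the lift. $\Gamma$ permutes the simple ideals of $S$; the sums over orbits are the $S_c$. Since $\gamma(S_c)=S_c$, $\gamma$ fixes the unit of $S_c$. $\square$

The second tool replaces the radical by a generic one. Let $S_0$ be a finite-dimensional $\Gamma$-algebra, $S_0^{\#}=S_0\oplus k1$, and let $Z$ be the space spanned by symbols $z_i^{\gamma}$ ($1\le i\le r$, $\gamma\in\Gamma$). Put $P_0=S_0$ and $P_n=S_0^{\#}\otimes Z\otimes S_0^{\#}\otimes\dots\otimes Z\otimes S_0^{\#}$ with $n$ factors $Z$. Then $P=\bigoplus_{n\ge0}P_n$ is a graded algebra under concatenation and multiplication of the two $S_0^{\#}$ that meet; $\gamma$ acts on each tensor factor and reverses the order if $\chi(\gamma)=-1$. $P$ is the coproduct, in $\Gamma$-algebras, of $S_0$ and the free $\Gamma$-algebra on $z_1,\dots,z_r$: a $\Gamma$-homomorphism from $P$ is the same as a $\Gamma$-homomorphism from $S_0$ together with arbitrary images of the $z_i$. For $S_0=ke$, $r=1$ and trivial $\Gamma$, for instance, $P_1$ has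 the basis $z,ez,ze,eze$.

**Lemma 7.** Let $K\supseteq k$ be a field and $D$ a finite-dimensional $\Gamma$-algebra over $K$. Suppose $D=S_D\oplus J$, with $J$ a $\Gamma$-invariant ideal, $J^{t+1}=0$, and $S_D$ the $K$-span of a $\Gamma$-stable finite-dimensional semisimple $k$-subalgebra $S_0$. Let $d_1,\dots,d_r$ be a $K$-basis of $J$ and $P$ as above. Let $I=\bigcap\ker\varphi$ over all $\Gamma$-homomorphisms $\varphi:P\to D$ that are the inclusion on $S_0$ and have $\varphi(z_i)\in J$. Then $I$ is a graded $\Gamma$-invariant ideal, $I\cap P_0=0$, $P_{\ge t+1}\subseteq I$, $P/I$ is finite-dimensional over $k$, and $\mathrm{Id}(P/I)=\mathrm{Id}_k(D)$.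

*Proof.* The automorphisms of $P$ that fix $S_0$ and send $z_i\mapsto\lambda z_i$ ($\lambda\in k^{\times}$) commute with $\Gamma$ and permute the family of the $\varphi$. So they preserve $I$, and $I$ is graded by a Vandermonde argument. $I$ is $\Gamma$-invariant since the $\varphi$ are $\Gamma$-homomorphisms. $I\cap P_0=0$ since each $\varphi$ is injective on $S_0$. A monomial with $n$ letters $z$ is sent into $J^n$, so $P_{\ge t+1}\subseteq I$. Each $P_n$ is finite-dimensional, hence so is $P/I$.

$P/I$ embeds in a product of copies of $D$, so $\mathrm{Id}_k(D)\subseteq\mathrm{Id}(P/I)$. Conversely let $f\notin\mathrm{Id}_k(D)$ be multilinear. The set $S_0\cup\{d_1,\dots,d_r\}$ spans $D$ over $K$, so $f$ has a nonzero value at elements of this set. Let $\varphi_0:z_i\mapsto d_i$. The value of $f$ at the corresponding elements of $S_0\cup\{z_1,\dots,z_r\}$ is not in $\ker\varphi_0\supseteq I$. So $f\notin\mathrm{Id}(P/I)$. $\square$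

**Lemma 8.** Let $\mathcal R$ be a finitely generated commutative unital $k$-algebra and $\hat D$ a $\Gamma$-algebra over $\mathcal R$ (multiplication $\mathcal R$-bilinear, $\Gamma$ acting $\mathcal R$-linearly) that is a finitely generated $\mathcal R$-module. Then $\mathrm{Id}_k(\hat D)=\mathrm{Id}(C)$ for a finite-dimensional $\Gamma$-algebra $C$ over $k$.

*Proof.* We may assume $\hat D\neq0$.

**Step 1: from the ring $\mathcal R$ to a field.** Let $0=\bigcap N_i$ be a finite primary decomposition in the $\mathcal R$-module $\hat D$, with primes $\mathfrak p_i$ and $\mathfrak p_i^{n_i}\hat D\subseteq N_i$. The $N_i$ need not be ideals, so we replace them. Put $N_i'=\ker(\hat D\to\hat D_{\mathfrak p_i}/\mathfrak p_i^{n_i}\hat D_{\mathfrak p_i})$; this is a $\Gamma$-invariant ideal and an $\mathcal R$-submodule. If $x\in N_i'$, then $sx\in\mathfrak p_i^{n_i}\hat D\subseteq N_i$ for some $s\notin\mathfrak p_i$, and $s$ acts injectively on $\hat D/N_i$, so $x\in N_i$. Thus $\bigcap N_i'=0$. With $D_i=\hat D/N_i'$ we get $\mathrm{Id}_k(\hat D)=\bigcap\mathrm{Id}_k(D_i)$. Moreover $D_i$ is killed by $\mathfrak p_i^{n_i}$,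 and elements of $\mathcal R\setminus\mathfrak p_i$ act injectively on it.

By Noether normalization there are $\eta_1,\dots,\eta_r\in\mathcal R$ whose images in $\mathcal R/\mathfrak p_i$ are algebraically independent, with $\mathcal R/\mathfrak p_i$ finite over the subalgebra they generate. Then $R_1=k[\eta_1,\dots,\eta_r]\subseteq\mathcal R$ is a polynomial ring with $R_1\cap\mathfrak p_i=0$. Each $\mathfrak p_i^jD_i/\mathfrak p_i^{j+1}D_i$ is finitely generated over $\mathcal R/\mathfrak p_i$, hence over $R_1$. So $D_i$ is finitely generated over $R_1$, and it is $R_1$-torsion-free. With $K_1=\mathrm{Frac}(R_1)$ we have $D_i\subseteq H:=D_i\otimes_{R_1}K_1$, and $D_i$ spans $H$ over $K_1$, so $\mathrm{Id}_k(D_i)=\mathrm{Id}_k(H)$. It therefore suffices to treat a $\Gamma$-algebra $H$ finite-dimensional over a field $K_1\supseteq k$, and then to take the product of the resulting algebras.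

**Step 2: from the field to power series.** We want structure constants in a complete local ring with residue field $k$. Let $\bar H=H\otimes_{K_1}\overline{K_1}=S\oplus J$ as in Lemma 6(b), $J^{t+1}=0$; then $\mathrm{Id}_k(\bar H)=\mathrm{Id}_k(H)$. Choose a basis $e_1,\dots,e_a$ of $S$ and $e_{a+1},\dots,e_{a+b}$ of $J$, and put $\delta=\det(\mathrm{tr}_SL_{e_ie_j})_{i,j\le a}$, where $L_x$ is left multiplication by $x$ on $S$. Then $\delta\ne0$: $S$ is a product of matrix algebras, and on $M_n$ the form is $n\,\mathrm{tr}(xy)$. The structure constants, the matrix entries of all $\gamma\in\Gamma$, and $\delta^{-1}$ lie in a finitely generated $k$-subalgebra $R'\subset\overline{K_1}$, a domain. The regular locus of $\mathrm{Spec}\,R'$ is open and nonempty, so it contains a maximal ideal $\mathfrak n$. Its residue field is $k$, and the completion of the regular local ring $R'_{\mathfrak n}$ is $\hat R\cong k[[u_1,\dots,u_l]]$. By Krull's intersection theorem, $R'\subseteq R'_{\mathfrak n}\subseteq\hat R$. Let $\mathfrak m$ be the maximal ideal of $\hat R$ and $\hat K=\mathrm{Frac}\,\hat R$.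

With the same constants form the $\Gamma$-algebra $S_{\hat R}\oplus J_{\hat R}$ over $\hat R$, free on $e_1,\dots,e_{a+b}$, and $\hat H=S_{\hat K}\oplus J_{\hat K}$. Associativity, compatibility with $\Gamma$, the facts that $J$ is an ideal with $J^{t+1}=0$ and that $S$ is a $\Gamma$-stable subalgebra are relations between elements of $R'$, so they persist. A multilinear $f$ over $k$ is an identity of $\bar H$, or of $\hat H$, if and only if it vanishes on the $e_i$, and these values have coordinates in $R'$. So $\mathrm{Id}_k(\bar H)=\mathrm{Id}_k(\hat H)$.

**Step 3: the semisimple part is defined over $k$.** This is what Lemma 7 requires. Let $S_0=S_{\hat R}/\mathfrak mS_{\hat R}$, a $\Gamma$-algebra of dimension $a$ over $k$. Its form $\mathrm{tr}\,L_{xy}$ has determinant $\delta\bmod\mathfrak m\neq0$, because $\delta^{-1}\in R'$. If $x\in J(S_0)$, then $L_{xy}$ is nilpotent for all $y$, so $\mathrm{tr}\,L_{xy}=0$ for all $y$ and $x=0$; hence $S_0$ is semisimple. The kernel of $S_{\hat R}/\mathfrak m^{n+1}S_{\hat R}\to S_{\hat R}/\mathfrak m^nS_{\hat R}$ ($n\ge1$) has square zero. So by Lemma 6(a) the identity of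 $S_0$ lifts to a compatible system of $\Gamma$-homomorphisms $S_0\to S_{\hat R}/\mathfrak m^nS_{\hat R}$. As $S_{\hat R}$ is complete, we get a $\Gamma$-homomorphism of $k$-algebras $\psi:S_0\to S_{\hat R}$ with $\psi\equiv\mathrm{id}$ modulo $\mathfrak m$. By Nakayama's lemma $S_0\otimes_k\hat R\to S_{\hat R}$ is surjective; both sides are free of rank $a$, so it is an isomorphism. Hence $\psi(S_0)$ is a $\Gamma$-stable finite-dimensional semisimple $k$-subalgebra with $\hat K$-span $S_{\hat K}$. Lemma 7 applies to $D=\hat H$ over $K=\hat K$, and $\mathrm{Id}_k(\hat H)$ is the ideal of identities of a finite-dimensional $k$-algebra. $\square$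

## 5. Generic elements, traces, and ideals that do not absorb traces

Given $T\supseteq\mathrm{Id}(B)$, the obvious plan is to make the relatively free algebra of $T$ finite over a commutative ring and apply Lemma 8. First, finitely many variables suffice.

**Lemma 9.** Let $T$ be a T-ideal containing every multilinear polynomial alternating in $m+1$ of its variables (for example $T\supseteq\mathrm{Id}(B)$ and $m\ge\dim B$). Let $f\notin T$ be multilinear in $x_1,\dots,x_n$ and in a further set $\Sigma$ of variables. Then some linear combination of polynomials obtained from $f$ by permuting $x_1,\dots,x_n$ becomes, after identifying the $x_i$ with suitable variables among $y_1,\dots,y_m$ (not in $\Sigma$), a polynomial not in $T$. In particular, with $Y=\{y_1,\dots,y_m\}$,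
$$T=\mathrm{Id}\big(k\langle Y;\Gamma\rangle/(T\cap k\langle Y;\Gamma\rangle)\big).$$
This holds over any field of characteristic $0$.

*Proof.* The example is right since a multilinear function alternating in more than $\dim B$ arguments of $B$ vanishes (expand in a basis). Let $S_n$ act by renaming the $x_i$; this preserves $T$. For a Young tableau $\mathbf t$ of size $n$ let $R^+_{\mathbf t}$ be the sum of the row permutations, $C^-_{\mathbf t}$ the signed sum of the column permutations, and $e_{\mathbf t}=R^+_{\mathbf t}C^-_{\mathbf t}$. Recall $kS_n=\sum_{\mathbf t}kS_ne_{\mathbf t}$. So $e_{\mathbf t}f\notin T$ for some $\mathbf t$, and then $C^-_{\mathbf t}f\notin T$. The polynomial $C^-_{\mathbf t}f$ alternates in the variables of each column, so columns have length at most $m$: there are at most $m$ rows. The polynomial $g=R^+_{\mathbf t}C^-_{\mathbf t}f\notin T$ is symmetric in the variables of each row. Identify all variables of the $i$-th row with $y_i$ to get $\hat g$. Its full linearization in the $y_i$ is, up to names, $g$ times the product of the factorials of the row lengths. It lies in $\langle\hat g\rangle$,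 so $\hat g\notin T$.

For the last claim, "$\subseteq$" holds since values of $f\in T$ at elements of $k\langle Y;\Gamma\rangle$ lie in $T$. If $f\notin T$ is multilinear (take $\Sigma=\emptyset$), then $\hat g\in k\langle Y;\Gamma\rangle\setminus T$ is a linear combination of values of $f$ at elements of $Y$, so $f$ is not an identity of the quotient. $\square$

**Traces.** Let $B=\prod_{i=1}^lB_i$ ($l\ge1$) be a finite product of finite-dimensional $\Gamma$-algebras, $B_i=S(B_i)\oplus J(B_i)$ as in Lemma 6(b), and let $t_i\ge0$ be least with $J(B_i)^{t_i+1}=0$. Let $d\ge\dim S(B_i)$ for all $i$ and $N=1+\max t_i$. For a commutative unital $k$-algebra $\Omega$ put $\mathcal B=\prod B_i\otimes\Omega$. The ring $\Omega^l$ acts on $\mathcal B$ componentwise, compatibly with multiplication and commuting with $\Gamma$. For $a=(a_i)\in\mathcal B$ let $a_{i,S}$ be the $S(B_i)\otimes\Omega$-part of $a_i$, and let $\sigma_j(a)\in\Omega^l$ ($1\le j\le d$) have as $i$-th entry the coefficient of $\lambda^j$ in $\det(1+\lambda L_{a_{i,S}}\,|\,S(B_i)\otimes\Omega)$. Then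
$$(a\,p_a(a))^N=0\qquad\text{for}\quad p_a(\lambda)=\lambda^d+\sum_{j=1}^d(-1)^j\sigma_j(a)\lambda^{d-j}.\tag{1}$$
Indeed in component $i$ we have $p_a(\lambda)=\lambda^{d-\dim S(B_i)}\det(\lambda-L_{a_{i,S}})$. The Cayley–Hamilton theorem, applied to the unit of $S(B_i)$, gives $a_{i,S}\,p_a(a_{i,S})=0$. So the $S$-part of $a_ip_a(a_i)$ vanishes, $a_ip_a(a_i)\in J(B_i)\otimes\Omega$, and its $N$-th power is $0$.

**Generic elements.** Let $m\ge\max(1,\dim B)$, $Y=\{y_1,\dots,y_m\}$, and let $\Sigma$ be a finite set of variables disjoint from $Y$. (On first reading take $\Sigma=\emptyset$; later $\Sigma$ holds the variables in which we alternate.) Let $\Omega$ be the polynomial ring over $k$ in $\xi_{y,b}$ ($y\in Y$) and $\xi_{x,b}$ ($x\in\Sigma$), with $b$ in a basis of $B$ that is a union of bases of the $B_i$, modulo all products $\xi_{x,b}\xi_{x,b'}$ with $x\in\Sigma$. Let $\varphi:k\langle Y\cup\Sigma;\Gamma\rangle\to\mathcal B$ be the $\Gamma$-homomorphism $v\mapsto\sum_b\xi_{v,b}b$. Then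
$$\text{a polynomial of degree}\le1\text{ in each }x\in\Sigma\text{ lies in }\ker\varphi\iff\text{it lies in }\mathrm{Id}(B).\tag{2}$$
"$\Leftarrow$" holds since $B\otimes\Omega$ satisfies $\mathrm{Id}(B)$. For "$\Rightarrow$": over the full polynomial ring, the coordinates of its generic value contain only monomials outside the monomial ideal generated by the $\xi_{x,b}\xi_{x,b'}$. So they vanish already over the polynomial ring, and specializing the $\xi$ shows that the polynomial vanishes on $B$.

Put $V=\varphi(k\langle Y;\Gamma\rangle)\subseteq V'=\varphi(k\langle Y\cup\Sigma;\Gamma\rangle)$. $V$ is generated by the finite set of all $\varphi(y^{\gamma})$ and is PI, because $B\otimes\Omega$ satisfies a standard identity. Let $W$ be the finite set of words in the $y^{\gamma}$ from Shirshov's theorem (we write $w$ also for $\varphi(w)$), and let $\mathcal R\subset\Omega^l$ be the unital subalgebra generated by the finitely many $\sigma_j(w)$, $w\in W$, $1\le j\le d$. It is a finitely generated commutative algebra.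

**Lemma 10.** $V\mathcal R$ and $V'\mathcal R$ are $\Gamma$-algebras over $\mathcal R$ and finitely generated $\mathcal R$-modules.

*Proof.* The first claim holds since $\mathcal R$ acts compatibly with multiplication and commutes with $\Gamma$. By (1), each $w\in W$ satisfies a monic equation over $\mathcal R$ of degree $N(d+1)$ without constant term, so all powers $w^n$, $n\ge1$, lie in $\sum_{1\le j<N(d+1)}\mathcal Rw^j$ (if $N(d+1)=1$ this says $w=0$). Hence $V\mathcal R$ is spanned over $\mathcal R$ by the finitely many products $w_1^{k_1}\cdots w_h^{k_h}$ with $h\le H$, $w_i\in W$, $k_i<N(d+1)$. The algebra $V'$ is spanned by elements $v_0\varphi(x_1^{\gamma_1})v_1\cdots\varphi(x_s^{\gamma_s})v_s$ with distinct $x_i\in\Sigma$, $\gamma_i\in\Gamma$, $v_i\in V\cup\{1\}$, because a word with a repeated $x\in\Sigma$ maps to $0$. There are finitely many choices of the $(x_i,\gamma_i)$, and after extending by $\mathcal R$ the $v_i$ range over the finitely generated module $V\mathcal R$ or equal $1$. $\square$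

**The first attempt.** Let $T\supseteq\mathrm{Id}(B)$, $\Sigma=\emptyset$, and $I=\varphi(T\cap k\langle Y;\Gamma\rangle)$. By (2), $V/I\cong k\langle Y;\Gamma\rangle/(T\cap k\langle Y;\Gamma\rangle)$, so $\mathrm{Id}(V/I)=T$ by Lemma 9. The algebra $V\mathcal R/I\mathcal R$ is a quotient of $(V/I)\otimes\mathcal R$, so it satisfies $T$, and Lemma 8 gives a finite-dimensional $C$ with the same identities. So $T\subseteq\mathrm{Id}(C)$. Equality follows if $V/I\to V\mathcal R/I\mathcal R$ is injective, that is, if $I\mathcal R\cap V=I$. This is the point where the argument stops: multiplying an element of $I$ by a trace may lead to an element of $V$ that is not in $I$.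

Here is such a case. Let $G=\mathbb Z/2\times\mathbb Z/2$ with generators $g,h$ and $\Gamma=\widehat G$, $\chi=1$: graded algebras, no involution. Consider three algebras in which $a$ has degree $g$, $b$ has degree $h$, and all idempotents have trivial degree:

- $B_1$ has basis $1,a,b,ab$ with $a^2=b^2=ba=0$;
- $B_2$ has basis $e_1,e_2,b,a,ba$ with $e_1,e_2$ orthogonal idempotents, $e_1+e_2=1$, $b=e_1be_2$, $a=e_2ae_1$, $ab=0$;
- $C_0$ is commutative with basis $1,a,b,ab$ and $a^2=b^2=0$.

Let $B=B_1\times B_2$ and $T=\mathrm{Id}(C_0)$. Then $\mathrm{Id}(B)\subseteq T$. To see this, let $f\in\mathrm{Id}(B)$ be multilinear in graded variables and evaluate it in $C_0$ at basis elements. If at most one argument is different from $1$, the value is that argument (or $1$) times the sum of all coefficients of $f$, and the same evaluation in $B_1$ shows that this sum is $0$. If the arguments different from $1$ are one $a$ and one $b$, the value is $(s_1+s_2)ab$, where $s_1$ is the sum of the coefficients of the monomials with the $a$-variable before the $b$-variable, and $s_2$ the sum of the others; the same evaluation gives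 $s_1ab$ in $B_1$ and $s_2ba$ in $B_2$, so $s_1=s_2=0$. All other evaluations at basis elements vanish in $C_0$.

Now take generic elements $u,v,y\in V$, the homogeneous components of degrees $g$, $h$ and $1$ of three generic elements. In $B_1$ they are $u=\alpha a$, $v=\beta b$, $y=\xi1$; in $B_2$ they are $u=\alpha'a$, $v=\beta'b$, $y=\xi'e_1+\eta'e_2$. The commutator $c=uv-vu=(\alpha\beta\,ab,\,-\alpha'\beta'\,ba)$ lies in $I$, since $C_0$ is commutative. With $\sigma_1(y)=(\xi,\xi'+\eta')$ we get
$$\sigma_1(y)c-yc=(0,\,-\eta'\alpha'\beta'\,ba)=-\,vyu.\tag{3}$$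
So as soon as the ring of traces contains $\sigma_1(y)$, the element $vyu$ of $V$ lies in $I\mathcal R$. But it does not lie in $I$: otherwise, by (2), the polynomial $x_{2,h}x_{3,1}x_{1,g}$ would lie in $T+\mathrm{Id}(B)=T$, whereas its value in $C_0$ at $b,1,a$ is $ba\neq0$. (For this $T$ one would of course choose $B=C_0$; but in general we know nothing about $T$ except $\mathrm{Id}(B)\subseteq T$.)

## 6. Alternating polynomials that absorb traces

Which elements of $T$ stay in $T$ when multiplied by a trace? Take $\Gamma=\{1,\ast\}$ and $B=k\times k$ with exchange, and $h=x_1x_2^{\ast}-x_2x_1^{\ast}$. At $x_i=(a_i,b_i)$ its value is $(a_1b_2-a_2b_1)(1,-1)$, a determinant. If $z=(p,q)$, then replacing $x_1$ by $zx_1$ and, in a second term, $x_2$ by $zx_2$ and adding gives $(p+q)h=\sigma_1(z)h$. So the multiple of $h$ by the trace of $z$ is itself a sum of substitutions in $h$. What made this work is that $h$ alternates in as many variables as the semisimple part has dimensions. In general a radical must be dealt with, and so must factors $B_i$ of different sizes. We keep track of both by two numbers.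

**Definition (parameter, level).** For a finite-dimensional $B=S\oplus J$ put $\mathrm{Par}(B)=(\dim S,t)$, where $t\ge0$ is least with $J^{t+1}=0$. Pairs are ordered lexicographically; this is a well-order. A finite product $B=\prod_{i=1}^lB_i$ ($l\ge1$) has level $\le\pi$ if $\mathrm{Par}(B_i)\le\pi$ for all $i$.

For example, upper triangular $2\times2$ matrices have parameter $(2,1)$, strictly upper triangular $3\times3$ matrices $(0,2)$, and $k^{\Gamma}$ has $(|\Gamma|,0)$. $\mathrm{Par}(B)=(0,0)$ if and only if $B=0$. Clearly $\mathrm{Id}(\prod B_i)=\bigcap\mathrm{Id}(B_i)$.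

**Definition (the space $\mathcal S_{\pi,\nu}$).** For $\pi=(d,t)\neq(0,0)$ and $\nu\ge1$ fix variables $\Sigma=X^{(1)}\sqcup\dots\sqcup X^{(\nu)}\sqcup\Lambda_1\sqcup\dots\sqcup\Lambda_t$ with $|X^{(l)}|=d$ and $|\Lambda_j|=d+1$. $\mathcal S=\mathcal S_{\pi,\nu}$ is the space of polynomials in which each variable of $\Sigma$ occurs exactly once in each monomial, which alternate in each $X^{(l)}$ and in each $\Lambda_j$, and which are arbitrary in the other variables.

For instance $x_1x_2^{\ast}-x_2x_1^{\ast}\in\mathcal S_{(2,0),1}$, and $\mathcal S_{(0,1),\nu}$ consists of the polynomials linear in one given variable. $\mathcal S$ is $\Gamma$-stable. The sets $X^{(l)}$ have as many elements as the semisimple part has dimensions. The sets $\Lambda_j$ have one more: each of them must receive a radical element, and together they use up all $t$ radical elements that a nonzero product can contain.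

For $h\in\mathcal S$, $1\le j\le d$, and a variable $z\notin\Sigma$ not occurring in $h$, put
$$h_z^{[j]}=\sum_{K\subseteq X^{(1)},\ |K|=j}h|_{x\mapsto zx\ (x\in K)}.$$
This is the coefficient of $\lambda^j$ in $h|_{x\mapsto x+\lambda zx\ (x\in X^{(1)})}$. That substitution is the same for all $x\in X^{(1)}$, so it commutes with permuting $X^{(1)}$. Hence
$$h_z^{[j]}\in\mathcal S,\qquad h_z^{[j]}\in\langle h\rangle,\tag{4}$$
and this remains true if $z$ is then replaced by a polynomial not involving $\Sigma$.

**Lemma 11.** Let $B=\prod B_i$ have level $\le\pi=(d,t)\neq(0,0)$, let $\nu\ge1+\max t_i$ and $h\in\mathcal S_{\pi,\nu}$. Let $\Omega$ be a commutative unital $k$-algebra and $\mathcal B=\prod B_i\otimes\Omega$.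

(a) $h\in\mathrm{Id}(B_i)$ whenever $\mathrm{Par}(B_i)<\pi$.

(b) For all evaluations in $\mathcal B$, all $a\in\mathcal B$ and $1\le j\le d$:
$$\sigma_j(a)\,h=h_z^{[j]}|_{z\mapsto a}.\tag{5}$$

*Proof.* Work in one component $B_i\otimes\Omega$ and expand the values of the variables of $\Sigma$ in a basis of $B_i$ adapted to $S(B_i)\oplus J(B_i)$. Since $h$ is $\Omega$-multilinear in $\Sigma$ and vanishes if two variables of an alternating set take the same value, in each nonzero term a set of size $r$ receives at least $r-\dim S(B_i)$ elements of $J(B_i)$. On the other hand, if more than $t_i$ variables of $\Sigma$ take values in $J(B_i)\otimes\Omega$, then $h$ vanishes, as each monomial contains every variable of $\Sigma$ and $J(B_i)$ is a $\Gamma$-invariant ideal.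

(a) If $\dim S(B_i)<d$, each of the $\nu>t_i$ sets $X^{(l)}$ receives a radical element, so $h=0$. If $\dim S(B_i)=d$ and $t_i<t$, each of the $t>t_i$ sets $\Lambda_j$ receives one, so $h=0$.

(b) In components with $\mathrm{Par}(B_i)<\pi$ both sides vanish, by (a) applied to $h$ and to $h_z^{[j]}\in\mathcal S$. Let $\mathrm{Par}(B_i)=\pi$. In every nonzero term the sets $\Lambda_j$ already receive at least $t$ radical elements, so terms in which a variable of $X^{(1)}$ takes a radical value vanish. Hence $h$ depends only on the $S(B_i)\otimes\Omega$-parts of the variables in $X^{(1)}$, as an $\Omega$-multilinear alternating function of $d$ elements of a free module of rank $d$. Applying a linear operator $L$ to all $d$ arguments multiplies such a function by $\det L$. Since $(ax)_S=a_Sx_S$, over $\Omega[\lambda]$ we get $h|_{x\mapsto x+\lambda ax\ (x\in X^{(1)})}=\det(1+\lambda L_{a_S})\,h$. Compare coefficients of $\lambda^j$. $\square$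

So $T\cap\mathcal S$ absorbs traces. The remaining question is how much of $T$ is controlled by $T\cap\mathcal S$.

## 7. Nonidentities that produce elements of $\mathcal S$

The plan is to isolate a T-ideal $M_\pi(B)$, the ideal of identities of an algebra with smaller parameters, such that every $g\in M_\pi(B)\setminus\mathrm{Id}(B)$ has a consequence in $\mathcal S$ that is still not an identity of $B$.

Let $B=\prod B_i$ have level $\le\pi=(d,t)\neq(0,0)$. For each $B_i$ with $\mathrm{Par}(B_i)=\pi$ and $S(B_i)=S_1\oplus\dots\oplus S_q$, consider

- $B_i^{(c)}=\bigoplus_{j\ne c}S_j\oplus J(B_i)$ for $c=1,\dots,q$;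
- if $t\ge1$: $B_i^-=P/(I+P_{\ge t})$, with $P,I$ from Lemma 7 for $D=B_i$, $K=k$, $S_0=S(B_i)$.

All satisfy $\mathrm{Id}(B_i)$: $B_i^{(c)}$ is a $\Gamma$-subalgebra, and $B_i^-$ is a quotient of $P/I$, which has the identities of $B_i$. All have smaller parameter. For $B_i^{(c)}$ the first entry drops. In $B_i^-$ the degree-$0$ part is $S_0$ (as $I$ is graded, $I\cap P_0=0$ and $t\ge1$), and the image of $P_{\ge1}$ is an ideal whose $t$-th power is $0$; so $\mathrm{Par}(B_i^-)\le(d,t-1)$.

**Definition (the T-ideal $M_\pi(B)$).** $M_\pi(B)\supseteq\mathrm{Id}(B)$ is the ideal of identities of the product $C''$ of all these algebras and of all $B_i$ with $\mathrm{Par}(B_i)<\pi$. The list is nonempty, since $\mathrm{Par}(B_i)=\pi\ne(0,0)$ implies $q\ge1$ or $t\ge1$. So $M_\pi(B)=\mathrm{Id}(C'')$, where all factors of $C''$ have parameter $<\pi$.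

For the upper triangular $2\times2$ matrices $B$ (trivial $\Gamma$, $\pi=(2,1)$) the list is $ke_{22}+ke_{12}$, $ke_{11}+ke_{12}$, and $B^-=P/P_{\geq1}\cong k\times k$. The polynomial $f=y_1[y_2,y_3]y_4$ is in $M_\pi(B)$: the first algebra satisfies $y_1[y_2,y_3]$, the second $[y_2,y_3]y_4$, the third is commutative. And $f(e_{11},e_{11},e_{12},e_{22})=e_{12}\ne0$. In this nonzero value exactly $t=1$ argument is radical, and both simple components are used. That is the general pattern.

**Lemma 12.** Let $f\in M_\pi(B)$ be multilinear, $\mathrm{Par}(B_1)=\pi$, $B_1=S\oplus J$. If $f(b)\ne0$ with all $b_j\in S\cup J$, then exactly $t$ of the $b_j$ are in $J$. If moreover all $b_j\in S_1\cup\dots\cup S_q\cup J$, then each $S_c$ contains some $b_j$.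

*Proof.* If no $b_j$ is in $S_c$, all $b_j$ are in $B_1^{(c)}$ and $f(b)=0$; this proves the second claim. Let $u$ be the number of arguments in $J$; $u\le t$ since $J^{t+1}=0$. Suppose $u<t$. By multilinearity we may take the $J$-arguments in the basis $d_1,\dots,d_r$ of $J$. Replacing them by the corresponding $z_i$ we obtain $p\in P_u$ with $\varphi_0(p)=f(b)$, where $\varphi_0:z_i\mapsto d_i$. Since $f\in\mathrm{Id}(B_1^-)$, $p\in I+P_{\ge t}$. As $I$ is graded and $u<t$, $p\in I$, so $f(b)=\varphi_0(p)=0$, a contradiction. $\square$

**Lemma 13.** Let $g\in M_\pi(B)\setminus\mathrm{Id}(B)$ and $\nu\ge1$. Then $\langle g\rangle$ contains some $h\in\mathcal S_{\pi,\nu}$ with $h\notin\mathrm{Id}(B)$.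

In the triangular example, replace $y_3$ in $f$ by $G_1y_3G_2$, where $G_c$ is a product of $\nu+1$ factors $z\,x\,z'$ in new variables; evaluate the $x$'s in $G_c$ and all $z,z'$ in $G_c$ at $e_{cc}$, and the $y$'s as before. Then alternate in each pair consisting of the $l$-th $x$ of $G_1$ and the $l$-th $x$ of $G_2$ ($l\le\nu$), and in the triple of the two last $x$'s and $y_3$. If a permutation puts $e_{12}$ or the wrong idempotent into a slot of $G_c$, the value contains $e_{cc}e_{12}e_{cc}=0$ or $e_{cc}e_{c'c'}e_{cc}=0$. So only the identity permutation contributes, and the value of the alternated polynomial is again $e_{12}$. The proof does this in general; the new difficulty is a radical element with equal left and right idempotents, and there Lemma 12 helps.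

*Proof.* We name the variables freely and rename the alternating sets to the fixed $\Sigma$ at the end.

**Step 1: choose a nonzero value.** T-ideals are generated by multilinear elements, so there is a multilinear $f(y_1,\dots,y_n)\in\langle g\rangle\setminus\mathrm{Id}(B)$, and $f\in M_\pi(B)$. Say $f\notin\mathrm{Id}(B_1)$; then $\mathrm{Par}(B_1)=\pi$, since $M_\pi(B)\subseteq\mathrm{Id}(B_i)$ when $\mathrm{Par}(B_i)<\pi$. Write $B_1=S\oplus J$, $S=S_1\oplus\dots\oplus S_q$, let $e_c$ be the unit of $S_c$ and $e_0=1-\sum_{c\ge1}e_c$ formally. All $e_c$ are $\Gamma$-fixed orthogonal idempotents, $J=\bigoplus_{a,b=0}^qe_aJe_b$, and each $\gamma$ maps $e_aJe_b$ to $e_aJe_b$ or to $e_bJe_a$. By multilinearity we can choose $f(b_1,\dots,b_n)\neq0$ with each $b_j$ in some $S_c$ or some $e_aJe_b$. By Lemma 12 exactly $t$ arguments $u_i:=b_{r_i}$ ($1\le i\le t$) are radical, and every $S_c$ contains some $b_j$.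

If $d=0$, all arguments are radical, $n=t$, and $h=f$ works with $\Lambda_i=\{y_{r_i}\}$, $X^{(l)}=\emptyset$. From now on $d>0$, so $q\ge1$.

**Step 2: polynomials that recognize a basis of $S_c$.** Let $d_c=\dim S_c$. The operators $x\mapsto p\gamma(x)p'$ ($p,p'\in S_c$, $\gamma\in\Gamma$) on $S_c$ span a unital algebra of operators: composites are again of this form, and $p=p'=e_c$, $\gamma=1$ gives the identity. An invariant subspace is stable under left and right multiplication by $S_c$ and under $\Gamma$, so it is a $\Gamma$-invariant ideal, hence $0$ or $S_c$. By Burnside's theorem the algebra is $\mathrm{End}_k(S_c)$. Fix a basis $v_1,\dots,v_{d_c}$ of $S_c$ and write operators $w_i(x)=\sum_lp_{il}\gamma_{il}(x)p'_{il}$ with $w_i(v_j)=\delta_{ij}e_c$. Let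
$$g_c(x_1,\dots,x_{d_c})=\prod_{i=1}^{d_c}\Big(\sum_lz_{il}\,x_i^{\gamma_{il}}\,z'_{il}\Big)$$
with new variables $z_{il},z'_{il}$, always evaluated at $p_{il},p'_{il}$. Then $g_c(v_1,\dots,v_{d_c})=e_c$, and $g_c(v_{\rho(1)},\dots,v_{\rho(d_c)})=0$ for permutations $\rho\ne1$, since $w_i(v_{\rho(i)})=0$ when $\rho(i)\neq i$. Moreover, each $x_i^{\gamma}$ is surrounded by elements of $S_c=e_cS_ce_c$, so $g_c$ vanishes if some $x_i$ takes a value in $S_{c'}$, $c'\ne c$, or in $e_aJe_b$ with $(a,b)\ne(c,c)$.

Take sets $Z^{(1)},\dots,Z^{(\nu+t)}$ of $d$ new variables each, $Z^{(l)}=\bigsqcup_cZ_c^{(l)}$ with $|Z_c^{(l)}|=d_c$. Put $G_c=\prod_lg_c(Z_c^{(l)})$ with separate $z$-variables in each factor, $X^{(l)}=Z^{(l)}$ for $l\le\nu$, and $\Lambda_i=Z^{(\nu+i)}\cup\{y_{r_i}\}$ for $1\le i\le t$. Call $u_i\in e_aJe_b$ bridging if $a\ne b$.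

**Step 3: places where $G_c$ can be inserted.** We want each $G_c$ next to an argument on which $e_c$ acts as the identity, without touching the positions of nonbridging radical elements.

*Case I: $q\ge2$, or $q=1$ and some $u_i\notin e_1Je_1$.* We claim that for each $c\ge1$ there is a bridging $u_{i(c)}\in e_aJe_b$ with $c\in\{a,b\}$. Take a monomial of $f$ with nonzero value $m_1\cdots m_n$ at $b$, where each $m_s$ is some $\gamma(b_j)$ and $m_s\in e_{\alpha_s}B_1e_{\beta_s}$. Since the product is nonzero, $\beta_s=\alpha_{s+1}$. The chain $\alpha_1,\dots,\alpha_n,\beta_n$ contains $c$, as some $b_j\in S_c$. It also contains a label different from $c$: another $S_{c'}$ contains some $b_j$ if $q\ge2$, and some $u_i\notin e_1Je_1$ if $q=1$. So for some $s$ exactly one of $\alpha_s,\beta_s$ equals $c$. Then $m_s\notin S$, so $m_s=\gamma(u_i)$ with $u_i$ bridging and $c$ among its labels.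

Now for each $c$ multiply, inside $f$, the variable $y_{r_{i(c)}}$ by $G_c$ on the side where $e_c$ acts as identity on $u_{i(c)}$. If $i(c)=i(c')$ with $c\ne c'$, the two labels of this $u_i$ are $c,c'$, so the sides are different, and no third component shares this $i$. These are substitutions $y\mapsto G_cy$, $yG_c$ or $G_cyG_{c'}$, so the result $\tilde f$ lies in $\langle f\rangle$ and is multilinear.

*Case II: $q=1$ and all $u_i\in e_1Je_1$.* Then all $b_j\in e_1B_1e_1$. Put $\tilde f=f\cdot G_1$.

In both cases let $h=\mathrm{Alt}\,\tilde f$, the signed sum over all permutations within the sets $X^{(l)}$ and $\Lambda_i$. Each $G_c$ was inserted once, so $h\in\langle f\rangle\subseteq\langle g\rangle$ is multilinear in $\Sigma$, and it alternates in all $X^{(l)}$ and $\Lambda_i$; that is, $h\in\mathcal S_{\pi,\nu}$.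

**Step 4: only the identity permutation contributes.** Evaluate each $Z_c^{(l)}$ at the basis of $S_c$, $y_j\mapsto b_j$, and the $z$'s as above. Consider the term of one permutation, and let $\mathcal P$ be the set of $i$ such that $u_i$ is moved away from $y_{r_i}$ into a slot of some $Z_c^{(\nu+i)}$; then $y_{r_i}$ receives a basis element of some $S_{c'}$.

Let $\mathcal P=\emptyset$. By Step 2 the term vanishes unless each $Z_c^{(l)}$ is preserved, and then unless the permutation is the identity. The identity contributes $f(b)$: each $G_c$ takes the value $e_c$, which acts as identity where it was inserted (in Case II, $f(b)e_1=f(b)$).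

Let $\mathcal P\ne\emptyset$. If for some $i\in\mathcal P$ the element $u_i$ sits in a slot of $g_c$ and $u_i\notin e_cJe_c$, the term is $0$. Otherwise all $u_i$, $i\in\mathcal P$, are nonbridging. In Case I the positions $r_i$, $i\in\mathcal P$, then carry no $G$, so the arguments of $f$ there are elements of $S$. The arguments at $r_i$, $i\notin\mathcal P$, lie in $J$, since they contain the factor $u_i$. The remaining arguments are the unchanged $b_j\in S$. In Case II the same holds, because $G_1$ stands outside $f$. If an argument is $0$, the value is $0$. Otherwise $f$ is evaluated at elements of $S\cup J$ of which exactly $t-|\mathcal P|<t$ are radical, and the value of $f$ is $0$ by Lemma 12.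

Hence $h$ takes the value $f(b)\ne0$ in $B_1$, and $h\notin\mathrm{Id}(B)$. $\square$

## 8. Two algebras attached to $T\supseteq\mathrm{Id}(B)$

Now we repeat the first attempt of Section 5 where it works, namely with ideals that come from $T\cap\mathcal S$. Let $B=\prod_{i=1}^lB_i$ have level $\le\pi=(d,t)\ne(0,0)$, let $T\supseteq\mathrm{Id}(B)$ be a T-ideal, $\nu=1+\max t_i$, $\mathcal S=\mathcal S_{\pi,\nu}$ with its variables $\Sigma$, and take $m,Y,\Omega,\varphi,V,V',W,\mathcal R$ as in Section 5 for this $\Sigma$ and this $d$.

**Lemma 14.** The T-ideal $I_0=\mathrm{Id}(B)+\langle T\cap\mathcal S\rangle$ equals $\mathrm{Id}(B^1)$ for some finite-dimensional $B^1$.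

*Proof.* Let $\mathcal I=\varphi(I_0\cap k\langle Y;\Gamma\rangle)$.

**Step 1: $\mathcal I$ is an $\mathcal R$-submodule.** Since $T\cap\mathcal S$ is $\Gamma$-stable, elements of $I_0$ are sums of an element of $\mathrm{Id}(B)$ and of elements $a\,g(p)\,b$ with $g\in T\cap\mathcal S$, $p$ a substitution, and $a,b$ in the free algebra or equal to $1$. Sending the variables outside $Y$ to $0$, and using that $\varphi$ kills $\mathrm{Id}(B)\cap k\langle Y;\Gamma\rangle$, we see that $\mathcal I$ is spanned by the $\varphi(a\,g(p)\,b)$ with $g\in T\cap\mathcal S$, $p$ with values in $k\langle Y;\Gamma\rangle$, $a,b\in k\langle Y;\Gamma\rangle\cup\{1\}$. Here $\varphi(g(p))$ is a value of $g$ in $\mathcal B$, so by (5)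
$$\sigma_j(w)\,\varphi(a\,g(p)\,b)=\varphi\big(a\,g_z^{[j]}(p,z\mapsto w)\,b\big),$$
and $g_z^{[j]}\in T\cap\mathcal S$ by (4). So $\mathcal R\mathcal I\subseteq\mathcal I$, and $\mathcal I$ is a $\Gamma$-invariant ideal of $V\mathcal R$.

**Step 2: identities.** By (2), $\ker\varphi\cap k\langle Y;\Gamma\rangle=\mathrm{Id}(B)\cap k\langle Y;\Gamma\rangle\subseteq I_0$. So $V/\mathcal I\cong k\langle Y;\Gamma\rangle/(I_0\cap k\langle Y;\Gamma\rangle)$, whose ideal of identities is $I_0$ by Lemma 9. The algebra $V\mathcal R/\mathcal I$ contains $V/\mathcal I$ and is a quotient of $(V/\mathcal I)\otimes\mathcal R$. So $\mathrm{Id}_k(V\mathcal R/\mathcal I)=I_0$. It is finite over $\mathcal R$ by Lemma 10; apply Lemma 8. $\square$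

**Lemma 15.** There is a finite-dimensional $D$ with $T\subseteq\mathrm{Id}(D)$ and $\mathcal S\cap\mathrm{Id}(D)\subseteq T$.

*Proof.* This is the naive algebra of Section 5, now with the variables $\Sigma$ included. It satisfies too much in general, but nothing superfluous in $\mathcal S$. Let $I'=\varphi(T\cap k\langle Y\cup\Sigma;\Gamma\rangle)$ and $\hat D=V'\mathcal R/I'\mathcal R$. The algebra $V'/I'$ is a quotient of $k\langle Y\cup\Sigma;\Gamma\rangle/(T\cap k\langle Y\cup\Sigma;\Gamma\rangle)$, hence satisfies $T$; and $\hat D$ is a quotient of $(V'/I')\otimes\mathcal R$, hence satisfies $T$. By Lemmas 10 and 8, $\mathrm{Id}_k(\hat D)=\mathrm{Id}(D)$ with $D$ finite-dimensional. Let $h\in\mathcal S\setminus T$; we show $h\notin\mathrm{Id}(\hat D)$.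

**Step 1: bring $h$ into the variables $Y\cup\Sigma$.** Some multihomogeneous component of $h$ is not in $T$. Its full linearization in the variables outside $\Sigma$ (renamed so as to be disjoint from $Y$) is not in $T$. Apply Lemma 9 to these variables. All these operations commute with permutations of $\Sigma$ and stay in $\langle h\rangle$. We get $h'\in\langle h\rangle\cap\mathcal S\cap k\langle Y\cup\Sigma;\Gamma\rangle$ with $h'\notin T$. It suffices to show $\varphi(h')\notin I'\mathcal R$, because then $h'$ has a nonzero value in $\hat D$.

**Step 2: reduce to $T\cap\mathcal S$.** Suppose $\varphi(h')=\sum_ic_i\varphi(\tau_i)$ with $c_i\in\mathcal R$ and $\tau_i\in T\cap k\langle Y\cup\Sigma;\Gamma\rangle$. $\Omega$ is graded by multidegree in the $\xi_{x,\cdot}$, $x\in\Sigma$, and elements of $\mathcal R$ have multidegree $0$, as they come from words in $Y$. Taking the component of multidegree $(1,\dots,1)$, we may assume that the $\tau_i$ are multilinear in $\Sigma$ (they stay in $T$, which is multihomogeneous). The group $\prod_l\mathrm{Sym}(X^{(l)})\times\prod_j\mathrm{Sym}(\Lambda_j)$ acts on $k\langle Y\cup\Sigma;\Gamma\rangle$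 by renaming, and on $\Omega$ and $\mathcal B$ by permuting the $\xi_{x,b}$. The map $\varphi$ is equivariant, and $\mathcal R$ is fixed elementwise. Applying the normalized alternation operator, which fixes $h'$, we may assume $\tau_i\in T\cap\mathcal S$.

**Step 3: absorb the traces.** For $\tau\in T\cap\mathcal S\cap k\langle Y\cup\Sigma;\Gamma\rangle$ and $w\in W$, (5) gives $\sigma_j(w)\varphi(\tau)=\varphi(\tau_z^{[j]}|_{z\mapsto w})$, and $\tau_z^{[j]}|_{z\mapsto w}\in T\cap\mathcal S\cap k\langle Y\cup\Sigma;\Gamma\rangle$ by (4). So $\varphi(T\cap\mathcal S\cap k\langle Y\cup\Sigma;\Gamma\rangle)$ is an $\mathcal R$-module, and $\varphi(h')=\varphi(\tau)$ for some $\tau$ in $T\cap\mathcal S\cap k\langle Y\cup\Sigma;\Gamma\rangle$. By (2), $h'-\tau\in\mathrm{Id}(B)\subseteq T$, so $h'\in T$, a contradiction. $\square$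

## 9. Induction on the parameter: proof of Theorem 3

We prove by induction on $\pi$: if $T\supseteq\mathrm{Id}(B)$ with $B$ of level $\le\pi$, then $T$ is the ideal of identities of a finite-dimensional $\Gamma$-algebra. Theorem 3 is the case $\pi=\mathrm{Par}(B)$. If $\pi=(0,0)$, then $B=0$, $T$ is the whole free algebra, and $C=0$. Let $\pi\neq(0,0)$ and assume the claim for smaller pairs. Let $\nu=1+\max t_i$ and $\mathcal S=\mathcal S_{\pi,\nu}$ as in Section 8.

**Step 1: replace $B$ by an algebra for which $T\cap\mathcal S$ consists of identities.** We claim that $I_0=\mathrm{Id}(B)+\langle T\cap\mathcal S\rangle$ equals $\mathrm{Id}(B^2)$ with $B^2$ of level $\le\pi$. Lemma 14 alone says nothing about the level. By that lemma, $I_0=\mathrm{Id}(\tilde B)$ for some finite product $\tilde B$ of finite-dimensional $\Gamma$-algebras. Choose $\tilde B$ with the largest parameter $\tilde\pi$ of its factors as small as possible. Suppose $\tilde\pi>\pi$. Since $M_{\tilde\pi}(\tilde B)$ is the ideal of identities of a product with all parameters $<\tilde\pi$, minimality gives $M_{\tilde\pi}(\tilde B)\supsetneq I_0$. Lemma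 13, applied to $\tilde B$, $\tilde\pi$ and $\nu$, gives $h\in\mathcal S_{\tilde\pi,\nu}$ with $h\notin\mathrm{Id}(\tilde B)=I_0\supseteq\mathrm{Id}(B)$. But $B$ has level $\le\tilde\pi$, $\nu\ge1+\max t_i$, and all $\mathrm{Par}(B_i)\le\pi<\tilde\pi$, so $h\in\mathrm{Id}(B)$ by Lemma 11(a), a contradiction. Hence $\tilde\pi\le\pi$; put $B^2=\tilde B$. Thus
$$\mathrm{Id}(B^2)\subseteq T,\qquad T\cap\mathcal S\subseteq\mathrm{Id}(B^2).\tag{6}$$

**Step 2: two algebras satisfying $T$.** Let $D$ be as in Lemma 15, constructed from $B$ and $T$. Let $M=M_\pi(B^2)=\mathrm{Id}(C'')$, where all factors of $C''$ have parameter $<\pi$. Since $T+M$ is a T-ideal containing $\mathrm{Id}(C'')$, the induction hypothesis gives $T+M=\mathrm{Id}(C')$ with $C'$ finite-dimensional.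

**Step 3: $T=\mathrm{Id}(C'\times D)$.** "$\subseteq$" is clear. Let $f\in\mathrm{Id}(C')\cap\mathrm{Id}(D)$, and write $f=\tau+g$ with $\tau\in T$, $g\in M$. Then $g=f-\tau\in\mathrm{Id}(D)$. If $g\notin\mathrm{Id}(B^2)$, Lemma 13 for $B^2,\pi,\nu$ gives $h\in\langle g\rangle\cap\mathcal S$ with $h\notin\mathrm{Id}(B^2)$, so $h\notin T$ by (6). But $h\in\langle g\rangle\subseteq\mathrm{Id}(D)$, so $h\in\mathcal S\cap\mathrm{Id}(D)\subseteq T$ by Lemma 15, a contradiction. So $g\in\mathrm{Id}(B^2)\subseteq T$ and $f\in T$. This proves Theorem 3. $\blacksquare$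

## 10. Gradings with involution over $F$: proof of Theorem 1

**Step 1: pass to the algebraic closure.** Since $G$ is finite, $A$ is finitely generated as an ordinary algebra even if "finitely generated" is understood with grading and $\ast$: take the homogeneous components of the generators and their images under $\ast$. Let $k=\overline F$ and $A_k=A\otimes_Fk$, a finitely generated $G$-graded PI-algebra with graded involution. A polynomial $f$ over $F$ is a graded $\ast$-identity of $A$ if and only if it is one of $A_k$, by reduction to multilinear polynomials.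

**Step 2: apply Theorem 3.** By the dictionary of Section 1, $A_k$ is a $\Gamma$-algebra for $\Gamma=\widehat G\times\{1,\ast\}$, and $\mathrm{Id}_\Gamma(A_k)$ is its ideal of graded $\ast$-identities. By Kemer's theorem there is a finite-dimensional $E$ over $k$ all of whose ordinary identities hold in $A_k$. By Lemma 5, $\mathrm{Id}_\Gamma(A_k)\supseteq\mathrm{Id}_\Gamma(B)$ with $B$ finite-dimensional. By Theorem 3, $\mathrm{Id}_\Gamma(A_k)=\mathrm{Id}_\Gamma(C_k)$ with $C_k$ a finite-dimensional $G$-graded $k$-algebra with graded involution.

**Step 3: the unital case.** If $A\ne0$ is unital, replace $C_k$ by $C_k^{\#}=C_k\oplus k1$ with $1$ homogeneous of trivial degree and $1^{\ast}=1$. Clearly $\mathrm{Id}(C_k^{\#})\subseteq\mathrm{Id}(C_k)$. Conversely, let $f\in\mathrm{Id}_\Gamma(A_k)$ be multilinear. Substituting $1$, which is $\Gamma$-fixed, for some but not all of its variables gives again an identity of $A_k$, hence of $C_k$; substituting $1$ for all variables gives a scalar, which is $0$ because $A_k\ne0$. Expanding arguments of the form $c+\alpha1$, we get $f\in\mathrm{Id}(C_k^{\#})$.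

**Step 4: descend to $F$.** With respect to a homogeneous basis of $C_k$ (containing $1$ in the unital case), the structure constants and the matrix of $\ast$ have entries in a finite extension $L\supseteq F$. The $L$-span $C$ of the basis is a $G$-graded $L$-algebra with graded involution, finite-dimensional over $F$, and $C\otimes_Lk=C_k$. For $f\in F\langle X^{G,\ast}\rangle$, $f$ is an identity of $C$ if and only if it is one of $C_k$, if and only if it is one of $A_k$, if and only if it is one of $A$. So $C$, viewed over $F$, has exactly the graded $\ast$-identities of $A$. $\blacksquare$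

The proof also covers involutions with $(A_g)^{\ast}=A_{\tau(g)}$, where $\tau\in\mathrm{Aut}(G)$, $\tau^2=1$. For $a\in A_g$ one has $(\psi(a^{\ast}))^{\ast}=\psi(\tau(g))a$, so $\ast\psi\ast=\psi\circ\tau$ on $A_k$, and the structures over $k$ are $\Gamma$-algebras for $\Gamma=\widehat G\rtimes\mathbb Z/2$. In the free $\Gamma$-algebra, $\psi(x_{i,g}^{\ast})=\big((\psi\circ\tau)(x_{i,g})\big)^{\ast}=\psi(\tau(g))x_{i,g}^{\ast}$, so $x_{i,g}^{\ast}$ has degree $\tau(g)$, as it should, and the four steps go through word for word.

## 11. Ordinary alternating polynomials as a criterion: proof of Theorem 4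

**(2)⇒(1)** is clear. **(1)⇒(3)** is Kemer's theorem; $A$ is finitely generated as an ordinary algebra because $\Gamma$ is finite. **(3)⇒(4)** holds with $n=\dim E+1$, since an ordinary multilinear polynomial alternating in $n>\dim E$ variables vanishes on $E$.

**(4)⇒(3).** Enlarging $n$, let $n\ge2$. The set $T_{ord}=T\cap F\langle X\rangle$ of ordinary polynomials in $T$ is an ordinary T-ideal, because endomorphisms of $F\langle X\rangle$ extend to $\Gamma$-endomorphisms. It contains every multilinear polynomial alternating in $n$ variables. By Lemma 9 with trivial $\Gamma$ and $m=n-1$, $T_{ord}$ is the ideal of identities of a relatively free algebra on $n-1$ generators. This algebra is PI, because the standard polynomial of degree $n$ lies in $T_{ord}$. By Kemer's theorem there is a finite-dimensional $E$ with $\mathrm{Id}(E)\subseteq T_{ord}$.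

**(3)⇒(2).** Let $k=\overline F$ and $T_k=T\otimes_Fk$. This is a T-ideal of $k\langle X;\Gamma\rangle$: for multilinear $f\in T$ and a substitution $p$ over $k$, expand $f(p)$ by multilinearity into $k$-combinations of values of $f$ at monomials, which lie in $T$; multihomogeneous elements of $T$ are obtained from multilinear ones by identification of variables, up to nonzero factors. Also $T_k\cap F\langle X;\Gamma\rangle=T$. And $T_k$ contains all ordinary identities of $E\otimes_Fk$: write a multilinear one as $\sum c_if_i$ with $f_i$ over $F$ and $c_i\in k$ linearly independent over $F$; evaluating in $E$ shows that each $f_i$ is an identity of $E$, so $f_i\in T$. By Lemma 5 and Theorem 3, $T_k=\mathrm{Id}(C_k)$ with $C_k$ finite-dimensional over $k$. The structure constants of $C_k$ and the matrices of $\Gamma$ lie in a finite extension $L$ of $F$; the corresponding form of $C_k$ over $L$, viewed over $F$, has ideal of identities $T_k\cap F\langle X;\Gamma\rangle=T$, as in Step 4 of Section 10.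

**The version for gradings with involution.** A $gi$T-ideal here is a graded, $\ast$-invariant ideal of $F\langle X^{G,\ast}\rangle$ stable under graded endomorphisms commuting with $\ast$. The implications (2)⇒(1)⇒(3)⇒(4) are as above. For (4)⇒(3) put $T_{ord}=\{f\in F\langle X\rangle:\ f(\sum_gx_{1,g},\sum_gx_{2,g},\dots)\in T\}$. It is an ordinary T-ideal: given $p_i\in F\langle X\rangle$, let $P_i=p_i(\sum_gx_{1,g},\dots)$ and substitute $x_{i,g}\mapsto(P_i)_g$; as $\sum_g(P_i)_g=P_i$, this turns $f(\sum_gx_{1,g},\dots)$ into $f(P_1,P_2,\dots)$. The argument above then applies. For (3)⇒(2) extend scalars to $k$ as before; $T_k$ is graded and $\ast$-invariant, hence $\Gamma$-invariant for $\Gamma=\widehat G\times\{1,\ast\}$, and by Section 1 it is a T-ideal of $k\langle X;\Gamma\rangle$. Since $\sum_gx_{i,g}=x_i$ there, it contains the ordinary identities of $E\otimes_Fk$. Apply Lemma 5 and Theorem 3, and descend with a homogeneous basis. $\blacksquare$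

Condition (4) shows that finite generation cannot be dropped in Theorem 1. Take the infinite-dimensional Grassmann algebra on $e_1,e_2,\dots$ with trivial grading and the involution determined by $e_i^{\ast}=e_i$; this is well defined, since the relations $e_ie_j+e_je_i=0$ are preserved when products are reversed. It is PI: commutators are combinations of products of even length, which are central, so $[[x_1,x_2],x_3]$ is an identity. But
$$\sum_{\rho\in S_n}\mathrm{sgn}(\rho)\,e_{\rho(1)}\cdots e_{\rho(n)}=n!\,e_1\cdots e_n\neq0\qquad\text{for all }n,$$
so for every $n$ an ordinary multilinear polynomial alternating in $n$ variables fails to be an identity. Condition (4) fails, and no finite-dimensional algebra has the same identities.
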